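\title{Equitably 2-colorable even cycle decompositions of cocktail party graphs}

\begin{abstract}
A decomposition of a graph into cycles of even length $\ell$ is equitably $2$-colorable if the vertices can be colored red and blue so that every cycle has $\ell/2$ vertices of each color. We prove that for even $v\ge\ell\ge4$ the cocktail party graph $K_v-I$ has such a decomposition if and only if $\ell$ divides $v(v-2)/2$. In the decomposition we construct, every cycle contains both ends or neither end of each edge of $I$, so every coloring that separates the ends of each edge of $I$ is equitable. The tool is a lifting theorem: if each vertex of a simple graph is doubled, then any family of cycles covering each edge exactly twice lifts, cycle by cycle, to a decomposition of the doubled graph into cycles of twice the length. Combined with theorems on cycle decompositions of $2K_n$, this gives the result, together with a version for cycles of varying even lengths at least $6$.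
\end{abstract}

\section{The question and the results}\label{sec:intro}

A graph $H$ \emph{decomposes} into subgraphs $B_1,\dots,B_t$ if the edge sets of the $B_i$ partition $E(H)$. If every $B_i$ is a cycle of length $\ell$, this is an \emph{$\ell$-cycle decomposition}. A graph that decomposes into cycles has all degrees even, so the complete graph $K_v$ has no such decomposition when $v$ is even. The natural substitute is the \emph{cocktail party graph} $K_v-I$, obtained from $K_v$ by deleting the edges of a perfect matching $I$. It is regular of degree $v-2$ and has
\[
\frac{v(v-1)}{2}-\frac v2=\frac{v(v-2)}{2}
\]
edges. By a theorem of Alspach, Gavlas and \v{S}ajna, for even $v$ the graph $K_v-I$ has an $\ell$-cycle decomposition if and only if $3\le\ell\le v$ and $\ell$ divides $v(v-2)/2$.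

An $\ell$-cycle decomposition of $H$ is \emph{equitably $2$-colorable} if the vertices of $H$ can be colored red and blue so that on every cycle of the decomposition each color appears on $\lfloor\ell/2\rfloor$ or $\lceil\ell/2\rceil$ vertices; such a coloring is called \emph{equitable}. For even $\ell$ this leaves no slack: every cycle has exactly $\ell/2$ red and $\ell/2$ blue vertices. We consider the following question, which comes from Burgess and Merola~\cite{BM}.

\begin{quote}
Let $v\ge\ell\ge4$ be even. Is the condition $\ell\mid v(v-2)/2$ sufficient for $K_v-I$ to have an equitably $2$-colorable $\ell$-cycle decomposition?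
\end{quote}

An equitable coloring has to satisfy one equation for each of the $v(v-2)/(2\ell)$ cycles, and there are only $v$ vertices to color. For fixed $\ell$ and large $v$ the equations far outnumber the choices, so one should build the decomposition and the coloring together rather than try to color a given decomposition. Counting tells us what the coloring has to look like.

\begin{proposition}\label{prop:half}
Let $v>2$ and $\ell$ be even. In any equitable coloring of an $\ell$-cycle decomposition of $K_v-I$, exactly $v/2$ vertices are red.
\end{proposition}

\begin{proof}
Let $r$ be the number of red vertices and $t=v(v-2)/(2\ell)$ the number of cycles. A vertex has degree $v-2$ and each cycle through it uses two of its edges, so it lies on $(v-2)/2$ cycles. Counting pairs consisting of a red vertex and a cycle through it gives $r\cdot\frac{v-2}{2}=t\cdot\frac{\ell}{2}=\frac{v(v-2)}{4}$, and so $r=v/2$.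
\end{proof}

The graph itself offers colorings with equal color classes. Write $v=2n$, index the edges of $I$ by the vertices $x$ of a $K_n$, and call the ends of the edge with index $x$ by the names $x^+$ and $x^-$. Two vertices $x^\varepsilon$ and $y^\delta$ of $K_v-I$ are then adjacent exactly when $x\ne y$. Say that a coloring \emph{splits} $I$ if $x^+$ and $x^-$ have different colors for every $x$; there are $2^{v/2}$ such colorings.

The two extreme cases of the question are now easy. If $\ell=v$, every cycle passes through all vertices, so any coloring with $v/2$ red vertices is equitable for any decomposition, and a decomposition exists by the theorem quoted above. The other extreme is the following.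

\begin{example}\label{ex:four}
Let $\ell=4$ and $v=2n\ge4$. For each edge $xy$ of $K_n$, the four edges between $\{x^+,x^-\}$ and $\{y^+,y^-\}$ form the $4$-cycle $(x^+,y^+,x^-,y^-)$. Every edge of $K_v-I$ lies in exactly one of these $4$-cycles, and the vertex set of each is the union of two edges of $I$.
\end{example}

In both cases the vertex set of every cycle is a union of edges of $I$, and then every coloring that splits $I$ is equitable. This suggests that the answer is yes, and that one should look for decompositions with this stronger property. They always exist.

\begin{theorem}\label{thm:A}
Let $v\ge\ell\ge4$ be even. There is an equitably $2$-colorable $\ell$-cycle decomposition of $K_v-I$ if and only if $\ell\mid\frac{v(v-2)}{2}$.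
\end{theorem}

\begin{theorem}\label{thm:B}
If $v\ge\ell\ge4$ are even and $\ell\mid\frac{v(v-2)}{2}$, then $K_v-I$ has an $\ell$-cycle decomposition in which the vertex set of every cycle is a union of $\ell/2$ edges of $I$. Hence this single decomposition is equitably colored by all $2^{v/2}$ red/blue colorings that give the two ends of each edge of $I$ different colors.
\end{theorem}

The two conclusions of Theorem~\ref{thm:B} are in fact equivalent. If a cycle contains exactly one of $x^+$ and $x^-$, then exchanging the colors of these two vertices changes the number of red vertices on the cycle by one, so the cycle is not balanced by all colorings that split $I$.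

The method does not need the cycles to have the same length.

\begin{theorem}\label{thm:C}
Let $v\ge6$ be even and let $\ell_1,\dots,\ell_t\ge6$ be even integers. Then $K_v-I$ has a decomposition into cycles of lengths $\ell_1,\dots,\ell_t$, together with a $2$-coloring having exactly $\ell_i/2$ vertices of each color on the $i$-th cycle for every $i$, if and only if $\ell_i\le v$ for all $i$ and $\sum_i\ell_i=\frac{v(v-2)}{2}$.
\end{theorem}

All three theorems follow from a lifting theorem, stated in Section~\ref{sec:double} and proved in Sections~\ref{sec:one}--\ref{sec:proof}, that reduces them to cycle decompositions of the multigraph $2K_n$. Section~\ref{sec:main} carries out the reduction. The only outside results used in the proofs are two theorems of Bryant, Horsley, Maenhaut and Smith: the one in~\cite{BHMS11} for Theorems~\ref{thm:A} and~\ref{thm:B}, and the one in~\cite{BHMS18} for Theorem~\ref{thm:C}.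

\section{Doubled graphs and cycle double covers}\label{sec:double}

All graphs are finite. A \emph{cycle of length $m$} is a connected $2$-regular loopless multigraph on $m$ vertices; we write $(c_0,\dots,c_{m-1})$ for the cycle with edges $c_jc_{j+1}$, indices modulo $m$. A cycle of length $2$ is a pair of parallel edges, a cycle of length at least $3$ has no parallel edges, and in a simple graph every cycle has length at least $3$. Every component of a $2$-regular loopless multigraph is a cycle.

For a simple graph $G$, the \emph{doubled graph} $G[2]$ has vertex set $V(G)\times\{+,-\}$, with $(x,\varepsilon)$ written $x^\varepsilon$, and $x^\varepsilon y^\delta$ is an edge if and only if $xy\in E(G)$. We call $\{x^+,x^-\}$ the \emph{column} of $x$, and say that the four edges $x^\varepsilon y^\delta$ lie \emph{over} the edge $xy$. With the names chosen in Section~\ref{sec:intro}, $K_n[2]=K_{2n}-I$, and the columns are the edges of $I$.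

We want cycles of length $2m$ in $K_n[2]$ that fill $m$ whole columns. The natural source is an $m$-cycle $C$ of $K_n$: take two of the four edges over each edge of $C$, in such a way that the $2m$ edges form one cycle. Since there are four edges over each edge of $K_n$ and each cycle takes two, every edge of $K_n$ should lie on two of the cycles $C$. This leads to the following definition. A \emph{cycle double cover} of a simple graph $G$ is a family $C_1,\dots,C_t$ of cycles of $G$ such that every edge of $G$ lies in exactly two of them. The $C_i$ are the \emph{members} of the cover. Repetitions are allowed, and members with different indices count as different even if they are the same cycle.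

\begin{theorem}[Lifting Theorem]\label{thm:lift}
Let $G$ be a finite simple graph and let $C_1,\dots,C_t$ be a cycle double cover of $G$, with $C_i$ of length $m_i\ge3$. Then $G[2]$ decomposes into cycles $\widehat C_1,\dots,\widehat C_t$ with $V(\widehat C_i)=V(C_i)\times\{+,-\}$. In particular, $\widehat C_i$ has length $2m_i$.
\end{theorem}

Nothing is lost in passing from $K_{2n}-I$ to double covers of $K_n$. With $v=2n$ and $\ell=2m$, the condition $\ell\mid v(v-2)/2$ reads $2m\mid 2n(n-1)$, that is, $m\mid n(n-1)$, and $n(n-1)$ is the number of edges of $K_n$ counted twice. Had we instead started from a decomposition of $K_n$ itself and lifted each cycle to two cycles, we would have needed $n$ to be odd and $m$ to divide $n(n-1)/2$.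

\section{Two ways to lift a cycle}\label{sec:one}

The four edges over $xy$ form the $4$-cycle of Example~\ref{ex:four}, and they must be shared, two and two, between the members that contain $xy$. Four edges split into two pairs in three ways. One way gives the two \emph{matchings}
\[
M_0(xy)=\{x^+y^+,\,x^-y^-\},\qquad M_1(xy)=\{x^+y^-,\,x^-y^+\},
\]
the first of which preserves signs while the second reverses them. Another gives the two \emph{forks at $x$},
\[
F_+(x;y)=\{x^+y^+,\,x^+y^-\},\qquad F_-(x;y)=\{x^-y^+,\,x^-y^-\},
\]
and the third gives the two forks at $y$. The first thing to try is matchings alone.

\begin{lemma}[uncut lift]\label{lem:uncut}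
Let $C=(c_0,\dots,c_{m-1})$ be a cycle of $G$ and let $h\colon E(C)\to\{0,1\}$. The edges in $\bigcup_{e\in E(C)}M_{h(e)}(e)$ form one cycle of length $2m$ on $V(C)\times\{+,-\}$ if $\sum_e h(e)$ is odd, and two disjoint cycles of length $m$ if $\sum_e h(e)$ is even.
\end{lemma}

\begin{proof}
Each vertex in the column of $c_j$ has one neighbor in the column of $c_{j+1}$ and one in the column of $c_{j-1}$, and these columns are different because $m\ge3$. So the graph is $2$-regular on $2m$ vertices. Start in the column of $c_0$ and always step to the next column; this traces the cycle through the starting vertex. The walk is in the column of $c_0$ exactly after each multiple of $m$ steps, and during each turn of $m$ steps the sign changes $\sum_e h(e)$ times. If the sum is odd, the walk from $c_0^+$ is at $c_0^-$ after one turn and first returns to $c_0^+$ after two, so its cycle has all $2m$ vertices. If the sum is even, each of $c_0^+$ and $c_0^-$ lies on a cycle of length $m$, and these are different because each meets the column of $c_0$ once.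
\end{proof}

Suppose we lift every member this way, with member $C$ using $M_{h(C,e)}(e)$ over its edge $e$. If $C$ and $C'$ are the two members containing $e$, they must take different matchings, so $h(C,e)+h(C',e)=1$. Summing over all pairs $(C,e)$ with $e\in E(C)$, grouped first by members and then by edges, gives
\begin{equation}\label{eq:parity}
\sum_{i=1}^{t}\ \sum_{e\in E(C_i)}h(C_i,e)=|E(G)|.
\end{equation}
Each inner sum has to be odd, so $t\equiv|E(G)|\pmod 2$. This can fail. If $G$ is a cycle of length $m$ and the cover consists of $G$ taken twice, then $t=2$ and $|E(G)|=m$, so matchings alone cannot succeed when $m$ is odd. We need a lift that is free of the parity condition, and forks provide one; see Figure~\ref{fig:lifts}.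

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\foreach \x in {0,1,2,3,4} {\fill (\x,1) circle (2pt); \fill (\x,0) circle (2pt);}
\draw (0,1)--(1,1)--(2,0)--(3,0)--(4,0);
\draw (0,0)--(1,0)--(2,1)--(3,1)--(4,1);
\foreach \x/\y in {0/0,1/1,2/2,3/3,4/0} {\node at (\x,-0.4) {$c_{\y}$}; \node at (\x+6,-0.4) {$c_{\y}$};}
\node at (-0.45,1) {$+$}; \node at (-0.45,0) {$-$};
\foreach \x in {7,8,9} {\fill (\x,1) circle (2pt); \fill (\x,0) circle (2pt);}
\fill (6,1) circle (2pt); \fill (10,0) circle (2pt);
\draw (6,1)--(7,1)--(8,0)--(9,0)--(10,0)--(9,1)--(8,1)--(7,0)--(6,1);
\node at (5.55,1) {$+$}; \node at (5.55,0) {$-$};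
\end{tikzpicture}
\caption{Two lifts of the $4$-cycle $(c_0,c_1,c_2,c_3)$ to an $8$-cycle. The vertices $c_j^+$ are in the top row, the vertices $c_j^-$ in the bottom row, and the column of $c_0$ is drawn at both ends. Left: the uncut lift uses a matching over every edge; after the end columns are identified it is a single cycle because the number of crossed matchings is odd. Right: the lift cut at $c_0$ joins $c_0^+$ to both vertices over $c_1$ and $c_0^-$ to both vertices over $c_3$; it is a single cycle whichever matchings are used in the middle.}
\label{fig:lifts}
\end{figure}

\begin{lemma}[lift cut at a vertex]\label{lem:cut}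
Let $C$ be a cycle of $G$ of length $m$, let $x$ be a vertex of $C$, and let $y,y'$ be the two neighbors of $x$ on $C$, in either order. Let $h$ be any map to $\{0,1\}$ from the set $R$ of the $m-2$ edges of $C$ not incident with $x$. Then the edges in
\[
F_+(x;y)\ \cup\ F_-(x;y')\ \cup\ \bigcup_{e\in R}M_{h(e)}(e)
\]
form one cycle of length $2m$ on $V(C)\times\{+,-\}$.
\end{lemma}

\begin{proof}
Write $C=(c_0,\dots,c_{m-1})$ with $c_0=x$, $c_1=y$ and $c_{m-1}=y'$; here $y\ne y'$ since $m\ge3$. The matchings over $c_1c_2,\dots,c_{m-2}c_{m-1}$ form two vertex-disjoint paths, each meeting every one of the columns of $c_1,\dots,c_{m-1}$ once. One starts at $y^+$, the other at $y^-$, and they end at the two vertices in the column of $y'$ in some order. The fork $F_+(x;y)$ joins the two starting vertices through $x^+$, and the fork $F_-(x;y')$ joins the two final vertices through $x^-$. The result is a single cycle through all $2m$ vertices.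
\end{proof}

\begin{example}\label{ex:oct}
Let $G$ be the triangle $(x,y,z)$, covered by two copies $D_1,D_2$ of itself. Then $G[2]=K_6-I$ is the octahedron, and \eqref{eq:parity} rules out two uncut lifts. Cut both members at $x$. Give $D_1$ the sets $F_+(x;y)$, $F_-(x;z)$, $M_0(yz)$, and give $D_2$ what is left, namely $F_-(x;y)$, $F_+(x;z)$, $M_1(yz)$. The lifts are
\[
\widehat D_1=(x^+,y^+,z^+,x^-,z^-,y^-),\qquad \widehat D_2=(x^+,z^+,y^-,x^-,y^+,z^-),
\]
two $6$-cycles that together use all twelve edges.
\end{example}

\section{How a cut spreads around a vertex}\label{sec:link}

A member cannot be cut on its own. If $D$ is cut at $x$ and takes $F_+(x;y)$, then the other member $D'$ containing $xy$ is left with $F_-(x;y)$. So $D'$ must be cut at $x$ too, and it takes $F_+(x;y')$ over its second edge $xy'$ at $x$. This forces a cut on the other member containing $xy'$, and so on. The next lemma shows that this chain closes up. When the members are the faces of a polyhedron, the chain runs through the faces around $x$ in their cyclic order.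

For a vertex $x$ of $G$, the \emph{link} $L_x$ is the multigraph whose vertices are the neighbors of $x$ in $G$ and which has, for each member $C$ through $x$, one edge joining the two neighbors of $x$ on $C$.

\begin{lemma}\label{lem:link}
Every component of $L_x$ is a cycle of some length $k\ge2$. For such a component there are distinct vertices $y_1,\dots,y_k$ and distinct members $D_1,\dots,D_k$ such that, with indices modulo $k$, the two edges of $D_i$ at $x$ are $xy_i$ and $xy_{i+1}$, and the two members containing $xy_i$ are $D_{i-1}$ and $D_i$.
\end{lemma}

\begin{proof}
The two neighbors of $x$ on a member are distinct because members have length at least $3$, so $L_x$ has no loops. The edge of $L_x$ given by a member $C$ ends at $y$ exactly when $xy\in E(C)$. Since $xy$ lies in exactly two members, $y$ has degree $2$ in $L_x$. Hence every component is a cycle. List its vertices in cyclic order as $y_1,\dots,y_k$, and let $D_i$ be the member giving the $i$-th edge, which joins $y_i$ and $y_{i+1}$. Each member through $x$ gives only one edge of $L_x$, so the $D_i$ are distinct. Both $D_{i-1}$ and $D_i$ contain $xy_i$, and they are different since $k\ge2$.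
\end{proof}

To \emph{cut} this component of $L_x$ means to lift each $D_i$ by Lemma~\ref{lem:cut}, cut at $x$, with the forks $F_+(x;y_i)$ and $F_-(x;y_{i+1})$. Over $xy_i$, the member $D_i$ then uses $F_+(x;y_i)$ and the member $D_{i-1}$ uses $F_-(x;y_i)$, so each of the four edges is used exactly once. Example~\ref{ex:oct} is the case $k=2$ with $y_1=y$ and $y_2=z$. The next example shows cut and uncut members side by side. It settles $(v,\ell)=(8,6)$, the smallest case of Theorem~\ref{thm:A} with $4<\ell<v$.

\begin{example}\label{ex:tet}
Let $G=K_4$ with vertices $x,y_1,y_2,y_3$, covered by its four triangles: $D_i=(x,y_i,y_{i+1})$ for $i=1,2,3$, indices modulo $3$, and $A=(y_1,y_2,y_3)$. The link $L_x$ is a triangle with edges given by $D_1,D_2,D_3$; cut it. It remains to share the matchings over each edge $y_iy_{i+1}$ between $A$ and $D_i$. The member $A$ needs an odd number of sign-reversing matchings, while $D_i$ accepts whichever matching is left. Give $A$ the matching $M_1$ over all three edges, so that $D_i$ receives $M_0(y_iy_{i+1})$. The lifts are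
\[
\widehat A=(y_1^+,y_2^-,y_3^+,y_1^-,y_2^+,y_3^-),\qquad
\widehat D_i=(x^+,y_i^+,y_{i+1}^+,x^-,y_{i+1}^-,y_i^-)\quad(i=1,2,3).
\]
These four $6$-cycles decompose $K_8-I$, and each fills three columns.
\end{example}

\section{Proof of the Lifting Theorem}\label{sec:proof}

In Example~\ref{ex:tet} the uncut member could choose its parity because it shared edges with cut members. In general an uncut member may be far from any cut member, and a wrong parity has to be passed along a chain of members, each sharing an edge with the next, until a cut member absorbs it. The object that records these chains is the \emph{intersection graph} $\Gamma$: the multigraph whose nodes are the members, with one edge for each $e\in E(G)$, joining the two members that contain $e$. We identify the edges of $\Gamma$ with the edges of $G$. A chain cannot leave its component of $\Gamma$, so each component is given a cut of its own.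

\begin{proof}[Proof of Theorem~\ref{thm:lift}]
Let $\Gamma_1,\dots,\Gamma_s$ be the components of $\Gamma$.

\medskip\noindent\emph{Step 1: the cuts.} For each $j$ choose a member in $\Gamma_j$, a vertex $x_j$ on it, and the component of $L_{x_j}$ that contains the edge given by this member. With $y_1,\dots,y_k$ and $D_1,\dots,D_k$ as in Lemma~\ref{lem:link}, put
\[
S_j=\{D_1,\dots,D_k\},\qquad T_j=\{x_jy_1,\dots,x_jy_k\}.
\]
Consecutive members $D_{i-1},D_i$ share the edge $x_jy_i$, so they are adjacent in $\Gamma$; since $S_j$ contains the chosen member, all of $S_j$ lies in $\Gamma_j$. In particular $S_1,\dots,S_s$ are nonempty and pairwise disjoint. Put $T=\bigcup_jT_j$. Call the members in $\bigcup_jS_j$ \emph{cut} and the others \emph{uncut}. We record two facts.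
\begin{itemize}
\item[(a)] Both members containing an edge of $T_j$ belong to $S_j$. Hence the sets $T_j$ are pairwise disjoint, and an uncut member has no edge in $T$.
\item[(b)] The edges in $T$ of a member $D_i\in S_j$ are exactly its two edges at $x_j$.
\end{itemize}
Fact (a) is the last assertion of Lemma~\ref{lem:link}. For (b), the edges $x_jy_i$ and $x_jy_{i+1}$ of $D_i$ are in $T_j$. Any edge of $T_j$ is incident with $x_j$, and $D_i$ has only these two edges at $x_j$. An edge of $T_{j'}$ with $j'\ne j$ lies only in members of $S_{j'}$ by (a), so it is not in $D_i$.

\medskip\noindent\emph{Step 2: the matchings.} Call an assignment of values $h(C,e)\in\{0,1\}$ to all pairs $(C,e)$, with $C$ a member and $e\in E(C)\setminus T$, \emph{complementary} if $h(C,e)+h(C',e)=1$ whenever $C,C'$ are the two members containing $e$. Complementary assignments exist: choose one of the two values arbitrarily for each $e\notin T$. By (a), the sum $\sigma(C)=\sum_{e\in E(C)}h(C,e)$ is defined for every uncut member $C$; call $C$ \emph{bad} if it is uncut and $\sigma(C)$ is even. We claim that some complementary assignment has no bad member.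

Take a complementary assignment with a bad member $C$, say in $\Gamma_j$. Since $\Gamma_j$ is connected and $S_j$ is nonempty, there is a shortest path $C=A_0,A_1,\dots,A_r$ in $\Gamma_j$ from $C$ to $S_j$. Its nodes are distinct, $r\ge1$, $A_r\in S_j$, and $A_0,\dots,A_{r-1}$ are not in $S_j$; as the only cut members in $\Gamma_j$ are those of $S_j$, they are uncut. Let $e_1,\dots,e_r$ be the edges of the path, with $e_i$ joining $A_{i-1}$ and $A_i$; they are distinct. Each $e_i$ lies in the uncut member $A_{i-1}$, so $e_i\notin T$ by (a), and the values $h(A_{i-1},e_i)$ and $h(A_i,e_i)$ are defined. For every $i$, exchange these two values. Both values change, and the assignment stays complementary. At $A_0=C$ one value changes, so $\sigma(C)$ becomes odd. At each of $A_1,\dots,A_{r-1}$ two values change, so the parity of $\sigma$ is preserved. The member $A_r$ is cut, and no other member is affected. The number of bad members has dropped by one, and repeating the procedure proves the claim.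

\medskip\noindent\emph{Step 3: the lifts.} Fix a complementary assignment with no bad member. Lift each uncut member $C$ by Lemma~\ref{lem:uncut} with the map $h(C,\cdot)$, whose sum is odd. Lift each cut member $D_i\in S_j$ by Lemma~\ref{lem:cut}, cut at $x_j$, with the forks $F_+(x_j;y_i)$ and $F_-(x_j;y_{i+1})$ and the map $h(D_i,\cdot)$. This is unambiguous because the $S_j$ are disjoint, and by (b) the map is defined exactly on the edges of $D_i$ not incident with $x_j$. Every lift $\widehat C_i$ is a cycle on $V(C_i)\times\{+,-\}$, and it uses edges over $e$ only if $e\in E(C_i)$. So the edges over $e$ are used only by the two members containing $e$. If $e=x_jy_i\in T_j$, these are $D_i$ and $D_{i-1}$, which use $F_+(x_j;y_i)$ and $F_-(x_j;y_i)$. If $e\notin T$, both members use a matching over $e$ (for a cut member this is (b)), and the two matchings are $M_0(e)$ and $M_1(e)$ because the assignment is complementary. In both cases each of the four edges over $e$ is used exactly once. Hence the lifts decompose $G[2]$.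
\end{proof}

\begin{remark}\label{rem:onecut}
The proof makes one cut in each component of $\Gamma$, and neither fewer nor arbitrarily many would do. The count \eqref{eq:parity} holds within each component, so a component whose numbers of nodes and edges differ in parity cannot be lifted by matchings alone. On the other hand, no member may be cut twice: if $(c_0,\dots,c_{m-1})$ were cut at $c_0$ and at $c_j$ with $2\le j\le m-2$, the two paths over $c_1,\dots,c_{j-1}$ would be closed at both ends by forks into a cycle of length $2j<2m$. Taking a single link component in each $\Gamma_j$ is what rules this out.
\end{remark}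

\begin{remark}\label{rem:nocut}
If a component $\Gamma_j$ has as many nodes as edges modulo $2$, as in Example~\ref{ex:tet} with four nodes and six edges, the cut can be avoided there. Take $T_j=\emptyset$ and run Step~2 with paths ending at one fixed member $A$. This makes $\sigma$ odd at every other member of $\Gamma_j$, and then the count \eqref{eq:parity} within $\Gamma_j$ forces $\sigma(A)$ to be odd.
\end{remark}

\section{From $2K_n$ to the cocktail party graph}\label{sec:main}

The complete multigraph $\lambda K_n$ has $n$ vertices and $\lambda$ parallel edges between any two of them.

\begin{corollary}\label{cor:2Kn}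
If $2K_n$ decomposes into cycles of lengths $m_1,\dots,m_t\ge3$, then $K_{2n}-I$ decomposes into cycles of lengths $2m_1,\dots,2m_t$ such that the vertex set of the $i$-th cycle is a union of $m_i$ edges of $I$.
\end{corollary}

\begin{proof}
A cycle of length at least $3$ has no parallel edges, so each cycle of the given decomposition contains at most one of the two copies of any edge of $K_n$. Thus each is a cycle of the simple graph $K_n$, and the two copies of an edge lie in two different cycles. The cycles therefore form a cycle double cover of $K_n$. Apply Theorem~\ref{thm:lift} and recall that $K_n[2]=K_{2n}-I$, with the columns as the edges of $I$.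
\end{proof}

For cycles of one length we use the following theorem.

\begin{theorem}[Bryant, Horsley, Maenhaut and Smith~\cite{BHMS11}]\label{thm:uniform}
For $\lambda\ge1$ and $n,m\ge3$, the complete multigraph $\lambda K_n$ has a decomposition into $m$-cycles if and only if $m\le n$, $\lambda(n-1)$ is even, and $m$ divides $\lambda\binom n2$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $v=2n$ and $\ell=2m$, so that $n\ge m\ge2$ and, as computed in Section~\ref{sec:double}, $m\mid n(n-1)$. If $m=2$, Example~\ref{ex:four} gives the decomposition. If $m\ge3$, then $3\le m\le n$, the number $2(n-1)$ is even, and $m$ divides $n(n-1)=2\binom n2$. So $2K_n$ decomposes into $m$-cycles by Theorem~\ref{thm:uniform} with $\lambda=2$, and Corollary~\ref{cor:2Kn} gives the decomposition. In both cases the vertex set of every cycle is a union of $\ell/2$ edges of $I$. A coloring that splits $I$ puts one red and one blue vertex on each of these edges, hence $\ell/2$ vertices of each color on the cycle.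
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
In an $\ell$-cycle decomposition the $v(v-2)/2$ edges are partitioned into sets of size $\ell$, so the condition is necessary. It is sufficient by Theorem~\ref{thm:B}; for example, color every $x^+$ red and every $x^-$ blue.
\end{proof}

For cycles of varying lengths we use the case of even $\lambda$ of a second theorem of the same authors.

\begin{theorem}[Bryant, Horsley, Maenhaut and Smith~\cite{BHMS18}]\label{thm:varying}
Let $\lambda$ be even. If $2\le m_1,\dots,m_t\le n$, $\sum_im_i=\lambda\binom n2$ and $\max_im_i+t-2\le\frac\lambda2\binom n2$, then $\lambda K_n$ decomposes into cycles of lengths $m_1,\dots,m_t$.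
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
A cycle has at most $v$ vertices, and the lengths add up to the number of edges, so the conditions are necessary.

Conversely, put $v=2n$ and $\ell_i=2m_i$. Then $n\ge3$, $3\le m_i\le n$ for all $i$, and $\sum_im_i=n(n-1)=2\binom n2$. To apply Theorem~\ref{thm:varying} with $\lambda=2$ we need $M+t-2\le\binom n2$, where $M=\max_im_i$. Remove one term equal to $M$. The other $t-1$ terms are at least $3$ and have sum $n(n-1)-M$, so $t-1\le\frac{n(n-1)-M}{3}$. Using also $M\le n$,
\[
M+t-2\ \le\ \frac{2M}{3}+\frac{n(n-1)}{3}-1\ \le\ \frac{n^2+n-3}{3}\ \le\ \frac{n(n-1)}{2}.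
\]
Multiplied by $6$, the last inequality reads $2n^2+2n-6\le3n^2-3n$, that is, $(n-2)(n-3)\ge0$, which holds for $n\ge3$. So $2K_n$ decomposes into cycles of lengths $m_1,\dots,m_t\ge3$. By Corollary~\ref{cor:2Kn}, $K_v-I$ decomposes into cycles of lengths $\ell_1,\dots,\ell_t$ whose vertex sets are unions of edges of $I$. Coloring every $x^+$ red and every $x^-$ blue puts exactly $\ell_i/2$ vertices of each color on the $i$-th cycle.
\end{proof}

\begin{remark}
The hypothesis $\ell_i\ge6$, that is $m_i\ge3$, is used twice in this proof: in Corollary~\ref{cor:2Kn} and in the bound on $t$. Without it the required decomposition of $2K_n$ need not exist. For $n=4$ the lengths $2,2,2,2,4$ have the right sum $12$, but four $2$-cycles leave two doubled edges of $2K_4$, which do not form a $4$-cycle. So this route does not reach the lengths $4,4,4,4,8$ in $K_8-I$.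
\end{remark}

\begin{thebibliography}{9}

\bibitem{BHMS11}
D. Bryant, D. Horsley, B. Maenhaut and B. R. Smith,
\emph{Cycle decompositions of complete multigraphs},
J. Combin. Des. 19 (2011) 42--69.

\bibitem{BHMS18}
D. Bryant, D. Horsley, B. Maenhaut and B. R. Smith,
\emph{Decompositions of complete multigraphs into cycles of varying lengths},
J. Combin. Theory Ser. B 129 (2018) 79--106.

\bibitem{BM}
Andrea Burgess and Francesca Merola,
\emph{On equitably 2-colourable odd cycle decompositions},
arXiv:2309.15628 (2023).

\end{thebibliography}
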